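\title{Orbits of real matrix transformations that avoid a moving target}

\begin{abstract}
Let $A$ be a real $d\times d$ matrix, not necessarily with integer entries, and let $Tx=Ax \bmod 1$ on $[0,1]^d$. For a sequence of targets $y_n$ we consider the set of points $x$ with $\liminf_n\|T^nx-y_n\|>0$. We prove that this set has Hausdorff dimension $d$ for every sequence of targets when $A$ has an eigenvalue of modulus greater than one, which answers a question posed by Huang, Li, Wang and Yuan. The set also has full dimension in the support of every Ahlfors regular, absolutely decaying measure, and its union with the complement of the cube is hyperplane absolute winning. Conversely, if all eigenvalues of $A$ have modulus at most one, the set is empty for a suitable sequence of targets. The proofs rest on one observation: all branches of $T^k$ have the same linear part $A^k$, so near any point the discontinuities of $T,\dots,T^N$ lie on at most $Nd$ hyperplanes.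
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $d\ge1$. We use the maximum norm $\|x\|=\max_{1\le i\le d}|x_i|$ on $\mathbb{R}^d$; the closed balls $B(x,r)$, distances and diameters refer to this norm, except where Section~\ref{sec:games} says otherwise. Let $A$ be a real $d\times d$ matrix with spectral radius $\lambda$, and define
\[
T\colon[0,1]^d\to[0,1]^d,\qquad Tx=Ax \bmod 1,
\]
where the reduction is coordinatewise and takes values in $[0,1)$: the $i$-th coordinate of $Tx$ is the fractional part $\{e_i^TAx\}$. Let $T^n$ be the $n$-th iterate, $T^0=\mathrm{id}$. For a sequence $\mathcal{Y}=(y_n)_{n\ge1}$ of points of $[0,1]^d$ put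
\[
\mathrm{BAD}(T,\mathcal{Y})=\Big\{x\in[0,1]^d:\ \liminf_{n\to\infty}\|T^nx-y_n\|>0\Big\}.
\]
Thus $x\in\mathrm{BAD}(T,\mathcal{Y})$ if, for some $\varepsilon>0$, the orbit of $x$ stays at distance at least $\varepsilon$ from the moving target $y_n$ at all large times $n$. How large is this set?

Lebesgue measure gives no uniform answer. To see this, note first that
\begin{equation}\label{eq:vol}
r^d\le \mathrm{Leb}\big([0,1]^d\cap B(w,r)\big)\le(2r)^d\qquad(w\in[0,1]^d,\ 0<r\le1),
\end{equation}
because $[w_i-r,w_i+r]\cap[0,1]$ has length $\min(w_i,r)+\min(1-w_i,r)\ge r$.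

\begin{remark}\label{rem:null}
For every real matrix $A$ there are sequences $\mathcal{Y}$ for which $\mathrm{BAD}(T,\mathcal{Y})$ is Lebesgue null. Let $y_1,y_2,\dots$ be independent and uniformly distributed in $[0,1]^d$. Fix $x$ and an integer $m\ge1$. The events $\|T^nx-y_n\|\le1/m$, $n\ge1$, are independent and have probability at least $m^{-d}$ by \eqref{eq:vol}, so by the second Borel--Cantelli lemma infinitely many of them occur almost surely. Intersecting over $m$, we get $x\notin\mathrm{BAD}(T,\mathcal{Y})$ almost surely. Since $T$ is a Borel map, the set of pairs $(x,\mathcal{Y})$ with $x\in\mathrm{BAD}(T,\mathcal{Y})$ is Borel, and Fubini's theorem shows that $\mathrm{BAD}(T,\mathcal{Y})$ is null for almost every $\mathcal{Y}$.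
\end{remark}

So we measure size by the Hausdorff dimension $\dim_{\mathrm H}E$, the infimum of the $t>0$ such that $E$ has countable covers $(E_l)$ with $\sum_l(\operatorname{diam}E_l)^t$ arbitrarily small. Three cases with $d=1$ show what to expect. Let $A=2$ and $y_n=0$. If $x$ is not a dyadic rational and none of the consecutive blocks of $N$ digits of its binary expansion is $0\cdots0$, then no run of zeros is longer than $2N-2$, so $T^nx\ge2^{-(2N-1)}$ for all $n$. These points form, up to a countable set, a self-similar Cantor set of dimension $\log(2^N-1)/(N\log2)$, which tends to $1$. Now let $A=1/2$ and $y_n=0$: every orbit tends to $0$, and $\mathrm{BAD}(T,\mathcal{Y})$ is empty. It is also empty for $A=1$ when $(y_n)$ enumerates the rationals in $[0,1]$. One is led to guess that expansion decides the matter: if $A$ expands, the set of points that come $\varepsilon$-close to $y_n$ at time $n$ is thin and cheap to avoid, and if $A$ does not expand, there are so few distinguishable orbits that one target can visit all of them.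

For integer matrices the following is known: if $A$ has an eigenvalue of modulus greater than one, then $\dim_{\mathrm H}(\mathrm{BAD}(T,\mathcal{Y})\cap K)=\dim_{\mathrm H}K$ for every $\mathcal{Y}$ and every $K\subseteq[0,1]^d$ that is the support of an absolutely decaying and Ahlfors regular measure (these terms are defined below); in particular $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal{Y})=d$. The following question is posed in \cite{HLWY}.

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a real matrix with an eigenvalue of modulus greater than one. Is $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal{Y})=d$ for every sequence $\mathcal{Y}$ of points of $[0,1]^d$?}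
\medskip

An integer matrix induces a continuous map of the torus $\mathbb{R}^d/\mathbb{Z}^d$, and $T^nx=A^nx\bmod1$ for $n\ge1$. If $Ae_i\notin\mathbb{Z}^d$ for some $i$, continuity on the torus fails: as $t\uparrow1$ the point $te_i$ tends to $0$ in the torus, while its image tends to the nonzero class of $Ae_i$. The formula for $T^n$ may survive, as it does for $A=\operatorname{diag}(2,1/2)$, but it need not: for $d=1$ and $A=3/2$,
\begin{equation}\label{eq:threehalves}
T^2x=\tfrac94x\ \text{ on }[0,\tfrac49),\qquad T^2x=\tfrac94x-1\ \text{ on }[\tfrac49,\tfrac23),\qquad T^2x=\tfrac94x-\tfrac32\ \text{ on }[\tfrac23,1].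
\end{equation}
The constant term on a branch of $T^n$ depends on the itinerary, and it is unpredictable across a discontinuity. A construction of orbits that avoid the targets must therefore avoid the discontinuities as well, and the issue is how much this costs.

\subsection*{Results}

We allow several targets at each time. From now on $\mathcal{Y}=(Y_n)_{n\ge1}$ may be any sequence of nonempty sets $Y_n\subset\mathbb{R}^d$ with $\#Y_n\le M$ for a fixed $M$, and
\[
\mathrm{BAD}(T,\mathcal{Y})=\Big\{x\in[0,1]^d:\ \liminf_{n\to\infty}\operatorname{dist}(T^nx,Y_n)>0\Big\}.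
\]
The Question is the case $Y_n=\{y_n\}$, $M=1$. The choice $Y_n=y_n+\{-1,0,1\}^d$ gives the version in which the distance from $T^nx$ to $y_n$ is measured in the torus.

For a hyperplane $H=\{y:u^Ty=t\}$, $u\ne0$, we have
\begin{equation}\label{eq:dist}
\operatorname{dist}(y,H)=|u^Ty-t|/\|u\|_1,\qquad\|u\|_1=\textstyle\sum_l|u_l|.
\end{equation}
Indeed $|u^Ty-t|=|u^T(y-y')|\le\|u\|_1\|y-y'\|$ for $y'\in H$, with equality when $y-y'$ is a multiple of $(\operatorname{sgn}u_l)_l$. Let $H^{(\theta)}=\{y:\operatorname{dist}(y,H)\le\theta\}$ be the slab of half-width $\theta$ around $H$.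

A Borel measure $\mu$ with compact support $K$ is \emph{Ahlfors $s$-regular} and \emph{absolutely decaying} if there are $C\ge1$ and $D,\gamma,r_*>0$ such that for all $x\in K$, all $0<r\le r_*$, all hyperplanes $H$ and all $\theta>0$,
\begin{equation}\label{eq:mu}
C^{-1}r^s\le\mu(B(x,r))\le Cr^s,\qquad\mu\big(B(x,r)\cap H^{(\theta)}\big)\le D(\theta/r)^\gamma\mu(B(x,r)).
\end{equation}
The first condition says that $K$ looks $s$-dimensional at every point and scale, the second that a thin slab carries only a small proportion of the mass of a ball. Necessarily $s>0$: if $s=0$, every $x\in K$ is an atom, whereas the second condition, for $H$ through $x$ and $\theta\to0$, excludes atoms.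

\begin{example}\label{ex:leb}
Lebesgue measure $\mu$ on $K=[0,1]^d$ satisfies \eqref{eq:mu} with $s=d$, $\gamma=1$, $r_*=1$. Regularity is \eqref{eq:vol}. Let $H=\{u^Ty=t\}$ and $|u_i|=\max_l|u_l|$. By \eqref{eq:dist}, $H^{(\theta)}$ meets each line parallel to $e_i$ in a segment of length $2\theta\|u\|_1/|u_i|\le2d\theta$. Hence $\mu(B(x,r)\cap H^{(\theta)})\le2d\theta(2r)^{d-1}=d2^d(\theta/r)r^d\le d2^d(\theta/r)\mu(B(x,r))$.
\end{example}

\begin{theorem}\label{thm:dim}
Let $\lambda>1$, and let $K\subseteq[0,1]^d$ be the support of an Ahlfors $s$-regular, absolutely decaying measure. Then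
\[
\dim_{\mathrm H}\big(\mathrm{BAD}(T,\mathcal{Y})\cap K\cap U\big)=s=\dim_{\mathrm H}K
\]
for every open set $U$ that meets $K$. In particular, $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal{Y})=d$.
\end{theorem}

The last assertion, which answers the Question in the affirmative, follows from the first by Example~\ref{ex:leb}. By Remark~\ref{rem:null}, full dimension cannot be improved to positive measure. Absolute decay cannot be dropped: for $A=\operatorname{diag}(2,1/2)$, $y_n=0$ and $K=\{0\}\times[0,1]$, which supports an Ahlfors $1$-regular measure, we have $T^n(0,x_2)=(0,2^{-n}x_2)\to0$, so $\mathrm{BAD}(T,\mathcal{Y})\cap K=\emptyset$. Nor can the bound on $\#Y_n$: the sets $Y_n=n^{-1}\mathbb{Z}^d\cap[0,1]^d$ give $\mathrm{BAD}(T,\mathcal{Y})=\emptyset$. The hypothesis $\lambda>1$ is necessary in the strongest sense.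

\begin{theorem}\label{thm:class}
For a real $d\times d$ matrix $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A$ has an eigenvalue of modulus greater than one;
\item[(ii)] $\dim_{\mathrm H}\mathrm{BAD}(T,\mathcal{Y})=d$ for every sequence $\mathcal{Y}$ of points of $[0,1]^d$;
\item[(iii)] $\mathrm{BAD}(T,\mathcal{Y})\ne\emptyset$ for every sequence $\mathcal{Y}$ of points of $[0,1]^d$.
\end{enumerate}
Thus, if $\lambda\le1$, there is a sequence $\mathcal{Y}$ of points with $\mathrm{BAD}(T,\mathcal{Y})=\emptyset$.
\end{theorem}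

Two sets of full dimension may be disjoint, so Theorem~\ref{thm:dim} says nothing about several transformations at once. The next result does; the games that appear in it are recalled in Section~\ref{sec:games}.

\begin{theorem}\label{thm:haw}
If $\lambda>1$, then $\mathrm{BAD}(T,\mathcal{Y})\cup(\mathbb{R}^d\setminus[0,1]^d)$ is hyperplane absolute winning in $\mathbb{R}^d$. Consequently, if $(A_l,\mathcal{Y}^{(l)})$ are countably many pairs, each $A_l$ has an eigenvalue of modulus greater than one and $T_l$ is the transformation defined by $A_l$, then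
\[
\dim_{\mathrm H}\Big(U\cap\bigcap_l\mathrm{BAD}(T_l,\mathcal{Y}^{(l)})\Big)=d
\]
for every nonempty open set $U\subset[0,1]^d$.
\end{theorem}

Section~\ref{sec:one} treats $d=1$ by hand. Sections~\ref{sec:tools} and~\ref{sec:local} contain the tools common to the three theorems, which are proved in Sections~\ref{sec:dim}, \ref{sec:class} and~\ref{sec:games}.

\section{The one-dimensional case}\label{sec:one}

Lower bounds for dimensions will come from the \emph{mass distribution principle}: if $\nu$ is a Borel probability measure on $E\subseteq\mathbb{R}^d$ and $\nu(B(x,r))\le br^t$ for all $x$ and all $0<r<r_1$, then $\dim_{\mathrm H}E\ge t$. (A cover of $E$ by sets $E_l$ of diameter less than $r_1$ satisfies $1\le b\sum_l(\operatorname{diam}E_l)^t$.)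

Let $d=1$, $A=\lambda>1$, $Y_n=\{y_n\}$. We handle the times $n$ in blocks of a large fixed length $N$. By induction on $k$, the interval $[0,1]$ splits into finitely many intervals on each of which $T^k$ is affine with slope $\lambda^k$: a branch of $T^k$ is cut further only at the finitely many points where $\lambda T^kx$ is an integer. So there is a finite set $D_N\supseteq\{0,1\}$ such that $T,\dots,T^N$ are affine on each component of $[0,1]\setminus D_N$; for $\lambda=3/2$, formula \eqref{eq:threehalves} gives $D_2=\{0,\frac49,\frac23,1\}$. The set $D_N$ may be exponentially large (for $\lambda=2$ we need all multiples of $2^{-N}$), but an interval of length $\delta$ smaller than the least gap of $D_N$ contains at most one of its points. Fix such a $\delta$ and put $\ell_j=\delta\lambda^{-jN}$.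

Let $n=jN$, and let $I\subseteq[0,1]$ be a closed interval of length $\ell_j$ on which $T,\dots,T^n$ are affine with slopes $\lambda,\dots,\lambda^n$. Then $T^nI$ is an interval of length $\delta$, so there is at most one point $\zeta\in I$ with $T^n\zeta\in D_N$. On each of the at most two components of $I\setminus\{\zeta\}$ and for each $1\le k\le N$, the map $T^{n+k}$ agrees with an affine function of slope $\lambda^{n+k}$, and this function takes the value $y_{n+k}$ at exactly one real point. Together with $\zeta$ we obtain at most $2N+1$ \emph{bad points}. Place $\lfloor\lambda^N\rfloor$ adjacent closed intervals of length $\ell_{j+1}$ in $I$ and discard those at distance less than $\ell_{j+1}$ from a bad point. Each bad point spoils at most three intervals, so we can keep $m=\lfloor\lambda^N\rfloor-6N-3$ of them. A surviving interval misses $\zeta$, so $T,\dots,T^{n+N}$ are affine on it and the construction can be repeated; and at each of its points $y$,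
\[
|T^{n+k}y-y_{n+k}|\ge\lambda^{n+k}\ell_{j+1}\ge\delta\lambda^{-N}\qquad(1\le k\le N).
\]
Starting from any interval of length $\delta$ in $[0,1]$, we obtain a Cantor set $E\subseteq\mathrm{BAD}(T,\mathcal{Y})$. Distribute a unit mass by splitting the mass of each interval equally among its $m$ children, and let $t=\log m/(N\log\lambda)$. If $\ell_{j+1}\le r<\ell_j$, then $B(x,r)$ meets at most three intervals of level $j$, so its mass is at most $3m^{-j}=3(\ell_j/\delta)^t\le3(\lambda^Nr/\delta)^t$. Hence $\dim_{\mathrm H}E\ge t$, and $t\to1$ as $N\to\infty$.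

Two features of this argument persist in all dimensions. The number of bad objects per block is polynomial in $N$, while the ratio of consecutive scales is exponential in $N$. And $\delta$, over which we have no control as $N$ grows, affects the distance to the targets but not the exponent $t$. Three things change when $d\ge2$. The slope $\lambda^n$ must be replaced by $\|A^n\|$, which need not be comparable to $\lambda^n$. Since $A$ may expand in one direction only, bad points become bad hyperplanes. Finally, discontinuity hyperplanes intersect, so passing to a small scale $\delta$ does not separate them, and we must count how many pass through a point.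

\section{Growth of $\|A^n\|$ and sign vectors}\label{sec:tools}

For a matrix, $\|\cdot\|$ is the operator norm, that is, the largest $\ell^1$-norm of a row. Put $a_n=\|A^n\|$, so $a_0=1$. Submultiplicativity bounds $a_{n+N}/a_n$ from above. The construction also needs a lower bound, uniform in $n$, and this requires the Jordan form.

\begin{lemma}\label{lem:growth}
\begin{enumerate}
\item[(a)] $a_n\ge\lambda^n$ and $a_{n+N}\le a_n\|A\|^N$ for $n,N\ge0$.
\item[(b)] If $\lambda>0$, there is $c_0\in(0,1]$ with $a_{n+N}\ge c_0\lambda^Na_n$ for $n,N\ge0$.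
\item[(c)] If $\lambda\le1$, there is $C_A\ge1$ with $a_n\le C_An^{d-1}$ for $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $v\in\mathbb{C}^d$ is an eigenvector for an eigenvalue of modulus $\lambda$, then $\lambda^n\max_i|v_i|=\max_i|(A^nv)_i|\le a_n\max_i|v_i|$. The second inequality is submultiplicativity.

For (b) and (c) write $A=PJP^{-1}$ with $J$ in complex Jordan form. The largest $\ell^1$-norm of a row of $PXP^{-1}$ and the largest modulus of an entry of $X$ are two norms on the space of complex matrices $X$, so $a_n$ is comparable, with constants independent of $n$, to the largest modulus of an entry of $J^n$. For a block of size $h$ with eigenvalue $\xi$, the nonzero entries of its $n$-th power are among $\binom nl\xi^{n-l}$, $0\le l\le\min(n,h-1)$. If $\lambda\le1$ and $n\ge1$, they have modulus at most $n^{d-1}$, which gives (c).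

Let $\lambda>0$, and let $m+1$ be the largest size of a block with $|\xi|=\lambda$. We show that $b_1n^m\lambda^n\le a_n\le b_2n^m\lambda^n$ for $n\ge1$, with constants $b_1,b_2>0$. For blocks with $|\xi|=\lambda$ the entries are at most $n^m\lambda^n\max_{l\le m}\lambda^{-l}$; for blocks with $|\xi|<\lambda$ the quantity $\binom nl|\xi|^{n-l}\lambda^{-n}$ tends to $0$ as $n\to\infty$ and is therefore bounded. This is the upper bound. For $n\ge m$ some entry has modulus $\binom nm\lambda^{n-m}$, and $\binom nm\ge b\,n^m$ with $b=m^{-m}$ (and $b=1$ if $m=0$); for $1\le n<m$ we use $a_n\ge\lambda^n\ge b\,n^m\lambda^n$. This is the lower bound. Now $a_{n+N}\ge b_1n^m\lambda^{n+N}\ge(b_1/b_2)\lambda^Na_n$ for $n\ge1$, and $a_N\ge\lambda^Na_0$ by (a). Take $c_0=b_1/b_2\le1$.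
\end{proof}

The second tool bounds the number of pieces into which $m$ hyperplanes cut $\mathbb{R}^d$. We count lower-dimensional pieces too, since Section~\ref{sec:class} must deal with every point.

\begin{lemma}\label{lem:signs}
Let $f_1,\dots,f_m$ be affine functions on $\mathbb{R}^d$. The sign vector $(\operatorname{sgn}f_1(y),\dots,\operatorname{sgn}f_m(y))\in\{-,0,+\}^m$ takes at most $(2m+1)^d$ values as $y$ ranges over $\mathbb{R}^d$.
\end{lemma}

\begin{proof}
Let $\Phi(m,d)$ be the largest possible number of values; $\Phi(0,d)=\Phi(m,0)=1$. Let $m,d\ge1$, and call a \emph{class} a nonempty set on which the sign vector of $f_1,\dots,f_{m-1}$ takes a given value. Classes are convex. If $f_m$ is constant, it does not split any class. Otherwise let $H=\{f_m=0\}$. A class that misses $H$ is connected, so $f_m$ has constant sign on it; a class that meets $H$ splits into at most three parts. The classes that meet $H$ correspond to the sign vectors of the restrictions of $f_1,\dots,f_{m-1}$ to $H\cong\mathbb{R}^{d-1}$, so there are at most $\Phi(m-1,d-1)$ of them. By induction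 on $m$,
\[
\Phi(m,d)\le\Phi(m-1,d)+2\Phi(m-1,d-1)\le(2m-1)^{d-1}(2m-1+2)\le(2m+1)^d.\qedhere
\]
\end{proof}

\section{Discontinuities near a point}\label{sec:local}

Call a set $F\subseteq[0,1]^d$ \emph{$n$-affine} if there are vectors $v_0,\dots,v_n$ with $T^ky=A^ky+v_k$ for all $y\in F$ and $0\le k\le n$. Every set is $0$-affine, and subsets of $n$-affine sets are $n$-affine.

Into how many $N$-affine pieces does a small neighborhood of a point $z$ split? At each time, each piece can be cut by $d$ hyperplanes through $z$, one for each coordinate. This gives the bound $2^{dN}$, which is useless against a gain of $\lambda^{N}$ when $\lambda$ is close to $1$. The following example shows why the true count is much smaller.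

\begin{example}\label{ex:plane}
Let
\[
A=\begin{pmatrix}2&1\\ 1/2&2\end{pmatrix},\qquad A^2=\begin{pmatrix}9/2&4\\ 2&9/2\end{pmatrix},\qquad z=\big(\tfrac67,\tfrac27\big),\qquad Az=(2,1).
\]
Write $y=z+(u,v)$ with $(u,v)$ small. Then $Ty=p+A(y-z)$, where $p_1=0$ if $2u+v\ge0$ and $p_1=1$ otherwise, and $p_2=0$ if $u+4v\ge0$ and $p_2=1$ otherwise. Next, $T^2y=Ap+A^2(y-z)\bmod1$ with $Ap=(2p_1+p_2,\ \frac12p_1+2p_2)$. The first coordinate of $Ap$ is always an integer, so the first coordinate of $T^2y$ jumps across the whole line $9u+8v=0$. The second coordinate of $Ap$ is an integer only if $p_1=0$, so the second coordinate of $T^2y$ jumps across the line $4u+9v=0$ only on the half where $u>0$. See Figure~\ref{fig:cuts}. Whether a cut occurs depends on the branch; where it can occur does not, because the linear part $A^2$ is the same on all branches.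
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[gray] (-2,-2) rectangle (2,2);
\draw[very thick] (-1,2) -- (1,-2);
\draw[very thick] (-2,0.5) -- (2,-0.5);
\draw (-1.778,2) -- (1.778,-2);
\draw (0,0) -- (2,-0.889);
\draw[dotted] (0,0) -- (-2,0.889);
\fill (0,0) circle (1.5pt) node[above right] {$z$};
\node at (1,1.1) {\small $(0,0)$};
\node at (-1,-1.1) {\small $(1,1)$};
\node at (1.6,-1.2) {\small $(0,1)$};
\node at (-1.6,1.2) {\small $(1,0)$};
\node[above] at (-0.8,2) {\small $2u+v=0$};
\node[below] at (1.778,-2) {\small $9u+8v=0$};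
\node[right] at (2,-0.5) {\small $u+4v=0$};
\node[right] at (2,-0.889) {\small $4u+9v=0$};
\end{tikzpicture}
\caption{A small neighborhood of $z=(6/7,2/7)$, in coordinates $y=z+(u,v)$, for the matrix with rows $(2,1)$ and $(1/2,2)$. Thick lines: discontinuities of $T$; the four sectors between them are labeled by the limit of $Ty$ as $y\to z$ within the sector. Thin lines: new discontinuities of $T^2$. They lie on the two lines given by the rows of $A^2$; no jump occurs on the dotted half-line.}
\label{fig:cuts}
\end{figure}

\begin{lemma}[Local structure]\label{lem:local}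
For every $N\ge1$ there is $\delta_N>0$ with the following property. For every nonempty $E\subseteq[0,1]^d$ with $\operatorname{diam}E\le\delta_N$ there is $z\in[0,1]^d$ such that every set $F\subseteq E$ on which each of the $Nd$ functions
\[
y\mapsto\operatorname{sgn}\big(e_i^TA^k(y-z)\big)\in\{-,0,+\},\qquad1\le i\le d,\ 1\le k\le N,
\]
is constant is $N$-affine.
\end{lemma}

\begin{proof}
Fix $z\in[0,1]^d$. For $y\in[0,1]^d$ let $\sigma_k(y)=(\operatorname{sgn}e_i^TA^l(y-z))_{l\le k,\,i\le d}\in\{-,0,+\}^{k\times d}$. We show by induction on $k\ge0$ that there are numbers $r_k=r_k(z)>0$, nonincreasing in $k$, and points $p_\sigma\in[0,1]^d$ for $\sigma\in\{-,0,+\}^{k\times d}$, such that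
\begin{equation}\label{eq:germ}
T^ky=p_{\sigma_k(y)}+A^k(y-z)\qquad\text{for all }y\in[0,1]^d\text{ with }\|y-z\|<r_k.
\end{equation}
For $k=0$ take $r_0=1$ and $p=z$. Suppose \eqref{eq:germ} holds for $k$. The points $q=Ap_\sigma$, $\sigma\in\{-,0,+\}^{k\times d}$, are finite in number, so we can choose $0<r_{k+1}\le r_k$ such that for each of them and each $i$,
\[
a_{k+1}r_{k+1}<1-\{q_i\},\qquad\text{and}\qquad a_{k+1}r_{k+1}<\{q_i\}\ \text{ if }\{q_i\}>0 .
\]
Let $\|y-z\|<r_{k+1}$, $\sigma=\sigma_k(y)$, $q=Ap_\sigma$ and $t_i=e_i^TA^{k+1}(y-z)$, so that $|t_i|\le a_{k+1}r_{k+1}$. By \eqref{eq:germ} the $i$-th coordinate of $T^{k+1}y$ is $\{q_i+t_i\}$. If $\{q_i\}>0$, then $0<\{q_i\}+t_i<1$, and the coordinate equals $\{q_i\}+t_i$. If $\{q_i\}=0$, then $|t_i|<1$, and the coordinate equals $t_i$ when $t_i\ge0$ and $1+t_i$ when $t_i<0$. So for a pattern $\sigma'$ that extends $\sigma$ we define the $i$-th coordinate of $p_{\sigma'}$ to be $1$ if $\{q_i\}=0$ and the $(k+1,i)$ entry of $\sigma'$ is $-$, and to be $\{q_i\}$ otherwise. This proves \eqref{eq:germ} for $k+1$.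

The radius $r_N(z)$ depends on $z$, and it is small when $z$ is close to a discontinuity without lying on it. Compactness removes this dependence, at the price that $z$ is chosen to suit $E$. Cover $[0,1]^d$ by finitely many open balls with centers $z_l\in[0,1]^d$ and radii $r_N(z_l)/2$, and let $\delta_N=\min_lr_N(z_l)/2$. If $E\ne\emptyset$ has diameter at most $\delta_N$, pick $l$ such that the $l$-th ball meets $E$. Then $\|y-z_l\|<r_N(z_l)$ for all $y\in E$. Take $z=z_l$. If $\sigma_N$ is constant on $F\subseteq E$, so is $\sigma_k$ for each $k\le N$, and \eqref{eq:germ} gives $T^ky=A^ky+v_k$ on $F$ with $v_k=p_{\sigma_k}-A^kz$.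
\end{proof}

We now carry out one block of the construction of Section~\ref{sec:one}. The point $\zeta$ becomes a family of at most $Nd$ \emph{cut hyperplanes}. As for the targets, the set of $y$ on a branch with $\|T^ky-w\|<\varepsilon$ need not be small in all directions, since $A^k$ may contract some of them. But it is enough to keep one coordinate of $T^ky$ away from that of $w$. We choose the coordinate whose row in $A^k$ has the largest $\ell^1$-norm, namely $a_k$, and obtain a \emph{target hyperplane} away from which distances are multiplied by $a_k$. Put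
\[
Q_N=Nd+NM(2Nd+1)^d,
\]
a polynomial in $N$; this is where the bound $\#Y_n\le M$ enters.

\begin{lemma}[One block]\label{lem:block}
Let $\lambda>0$, $n\ge0$, $N\ge1$. Let $G\subseteq[0,1]^d$ be nonempty and $n$-affine, with $a_n\operatorname{diam}G\le\delta_N$. There is a nonempty family $\mathcal{H}$ of at most $Q_N$ hyperplanes such that every nonempty convex set $F\subseteq G$ disjoint from all $H\in\mathcal{H}$ satisfies:
\begin{enumerate}
\item[(a)] $F$ is $(n+N)$-affine;
\item[(b)] $\operatorname{dist}(T^ky,Y_k)\ge a_k\min_{H\in\mathcal{H}}\operatorname{dist}(y,H)$ for $y\in F$ and $n<k\le n+N$.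
\end{enumerate}
\end{lemma}

\begin{proof}
On $G$ we have $T^ny=A^ny+v_n$, so $\operatorname{diam}T^nG\le a_n\operatorname{diam}G\le\delta_N$. Let $z$ be given by Lemma~\ref{lem:local} for $E=T^nG$, and let
\[
f_{i,k}(y)=e_i^TA^k(A^ny+v_n-z),\qquad1\le i\le d,\ 1\le k\le N .
\]
The cut hyperplanes are the zero sets of those $f_{i,k}$ that are not constant. Partition $G$ according to the sign vector of the functions $f_{i,k}$; by Lemma~\ref{lem:signs} there are at most $(2Nd+1)^d$ nonempty parts $G_\sigma$. For $y\in G$ and $y'=T^ny$ we have $e_i^TA^k(y'-z)=f_{i,k}(y)$, so $T^nG_\sigma$ is $N$-affine by Lemma~\ref{lem:local}. Hence for $1\le k\le N$ the map $T^{n+k}y=T^k(A^ny+v_n)$ differs from $A^{n+k}y$ by a constant on $G_\sigma$. Since $G$ is $n$-affine, $G_\sigma$ is $(n+N)$-affine; say $T^ky=A^ky+v_{k,\sigma}$ on $G_\sigma$.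

For $n<k\le n+N$ choose $i=i(k)$ such that the row $e_i^TA^k$ has $\ell^1$-norm $a_k$. This row is nonzero because $a_k\ge\lambda^k>0$. The target hyperplanes are
\[
H_{\sigma,k,w}=\{y\in\mathbb{R}^d:\ e_i^T(A^ky+v_{k,\sigma})=w_i\},\qquad n<k\le n+N,\ w\in Y_k,
\]
at most $NM$ for each part $G_\sigma$. Let $\mathcal{H}$ consist of the cut and target hyperplanes; then $1\le\#\mathcal{H}\le Q_N$.

Let $F\subseteq G$ be nonempty, convex and disjoint from all $H\in\mathcal{H}$. A nonconstant $f_{i,k}$ does not vanish on the connected set $F$, so it has constant sign there. Thus $F\subseteq G_\sigma$ for some $\sigma$, which gives (a). For $y\in F$, $n<k\le n+N$, $w\in Y_k$ and $i=i(k)$, formula \eqref{eq:dist} gives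
\[
\|T^ky-w\|\ge|e_i^T(A^ky+v_{k,\sigma})-w_i|=a_k\operatorname{dist}(y,H_{\sigma,k,w}),
\]
which is (b).
\end{proof}

\subsection*{The scales}
Lemma~\ref{lem:block} dictates the scales at which to iterate. To apply it at time $n=jN$ to a ball of radius $\rho_j$ we need $2a_{jN}\rho_j\le\delta_N$. To conclude from (b) that points at distance $\rho_{j+1}$ from the hyperplanes stay away from the targets, we need $a_k\rho_{j+1}$ bounded below for $jN<k\le(j+1)N$. Both requirements hold when $\rho_j$ is a small fixed multiple of $1/a_{jN}$. So let $\lambda>1$, $N\ge1$, $0<\eta\le\delta_N/2$, and put $\rho_j=\eta/a_{jN}$ for $j\ge0$. Lemma~\ref{lem:growth}(a),(b) gives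
\begin{equation}\label{eq:scales}
\rho_{j+1}\le c_0^{-1}\lambda^{-N}\rho_j,\qquad\rho_j\le\|A\|^N\rho_{j+1},\qquad\rho_j\le\eta\lambda^{-jN}.
\end{equation}
For $jN<k\le(j+1)N$ we have $a_{(j+1)N}\le a_k\|A\|^{(j+1)N-k}\le a_k\|A\|^N$, since $\|A\|\ge\lambda>1$. Therefore
\begin{equation}\label{eq:eps}
a_k\rho_{j+1}=\eta\,a_k/a_{(j+1)N}\ge\eta\|A\|^{-N}\qquad(jN<k\le(j+1)N).
\end{equation}

\section{Full dimension: proof of Theorem~\ref{thm:dim}}\label{sec:dim}

Let $\mu$ be a measure with support $K$ that satisfies \eqref{eq:mu}.

\subsection*{Upper bound}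
By compactness $\mu(K)<\infty$. For $r\le r_*$ take a maximal subset $Z$ of $K$ with pairwise distances greater than $r$. The balls $B(x,r/2)$, $x\in Z$, are disjoint, so $\#Z\le C\mu(K)(2/r)^s$; the balls $B(x,r)$, $x\in Z$, cover $K$. For $t>s$ we have $\#Z\cdot(2r)^t\to0$ as $r\to0$. So $\dim_{\mathrm H}K\le s$, and it remains to prove $\dim_{\mathrm H}(\mathrm{BAD}(T,\mathcal{Y})\cap K\cap U)\ge s$.

\subsection*{Parameters}
Put $c_1=(2C^24^s)^{-1}\le\frac12$; it will matter that $c_1$ does not depend on $N$. Fix $N$ so large that
\begin{equation}\label{eq:N}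
c_0\lambda^N\ge2,\qquad Q_ND\,(4c_0^{-1}\lambda^{-N})^\gamma\le\tfrac12,\qquad\kappa_N:=\frac{\log(1/c_1)}{N\log\lambda}<s.
\end{equation}
All large $N$ qualify, because $\lambda>1$, $Q_N$ is a polynomial in $N$, and $s>0$. Fix $x_0\in K\cap U$ and $0<\eta\le\min(r_*,\delta_N/2)$ with $B(x_0,\eta)\subset U$. Let $\rho_j=\eta/a_{jN}$ and $\varepsilon=\eta\|A\|^{-N}$. By \eqref{eq:scales} and \eqref{eq:N}, $\rho_{j+1}\le\rho_j/2$.

\subsection*{Construction}
We build finite families $\mathcal{B}_j$ of disjoint balls $B$ of radius $\rho_j$ centered in $K$ such that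
\begin{enumerate}
\item[(P1)] $B\cap[0,1]^d$ is $jN$-affine;
\item[(P2)] $\operatorname{dist}(T^ky,Y_k)\ge\varepsilon$ for $y\in B\cap[0,1]^d$ and $1\le k\le jN$.
\end{enumerate}
Let $\mathcal{B}_0=\{B(x_0,\eta)\}$, for which there is nothing to check. Let $B=B(x,\rho_j)\in\mathcal{B}_j$. The set $G=B\cap[0,1]^d$ contains $x$, is $jN$-affine, and $a_{jN}\operatorname{diam}G\le2\eta\le\delta_N$. Let $\mathcal{H}$ be the family given by Lemma~\ref{lem:block} with $n=jN$. The admissible centers for the children of $B$ are the points of
\[
X=\big(K\cap B(x,\rho_j/2)\big)\setminus\bigcup_{H\in\mathcal{H}}H^{(2\rho_{j+1})}.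
\]
Let $x'\in X$ and $B'=B(x',\rho_{j+1})$. Then $B'\subseteq B$ since $\rho_{j+1}\le\rho_j/2$, and $\operatorname{dist}(y,H)>\rho_{j+1}$ for all $y\in B'$ and $H\in\mathcal{H}$. So Lemma~\ref{lem:block} applies to the convex set $F=B'\cap[0,1]^d$. Part (a) gives (P1) for $B'$. Part (b) and \eqref{eq:eps} give $\operatorname{dist}(T^ky,Y_k)\ge a_k\rho_{j+1}\ge\varepsilon$ for $y\in F$ and $jN<k\le(j+1)N$, and for $k\le jN$ the bound is inherited from $B$. This is (P2) for $B'$.

Next we count the children. Absolute decay is used here and only here: by \eqref{eq:mu}, \eqref{eq:scales} and \eqref{eq:N}, the slabs cover a proportion at most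
\[
Q_ND\Big(\frac{2\rho_{j+1}}{\rho_j/2}\Big)^\gamma\le Q_ND\,(4c_0^{-1}\lambda^{-N})^\gamma\le\frac12
\]
of the $\mu$-mass of $B(x,\rho_j/2)$, so $\mu(X)\ge\frac1{2C}(\rho_j/2)^s$. Take a maximal subset $Z$ of $X$ with pairwise distances greater than $2\rho_{j+1}$. The balls of radius $2\rho_{j+1}\le\rho_j\le r_*$ centered in $Z$ cover $X$, so
\[
\#Z\ge\frac{\mu(X)}{C(2\rho_{j+1})^s}\ge c_1\Big(\frac{\rho_j}{\rho_{j+1}}\Big)^s .
\]
Select exactly $m_j=\lceil c_1(\rho_j/\rho_{j+1})^s\rceil$ points of $Z$. The balls of radius $\rho_{j+1}$ around them are disjoint; they are the children of $B$. Let $\mathcal{B}_{j+1}$ be the family of all children of all $B\in\mathcal{B}_j$. Children of different balls are disjoint because their parents are.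

\subsection*{The Cantor set and its dimension}
Let $E=\bigcap_j\bigcup_{B\in\mathcal{B}_j}B$. A point of $E$ lies in $B(x_0,\eta)\subset U$ and is a limit of centers, which belong to the closed set $K$. So $E\subseteq K\cap U\subseteq[0,1]^d$, and (P2) gives $\operatorname{dist}(T^kx,Y_k)\ge\varepsilon$ for all $x\in E$ and $k\ge1$. Hence $E\subseteq\mathrm{BAD}(T,\mathcal{Y})\cap K\cap U$.

Number the children of each ball of $\mathcal{B}_j$ by $1,\dots,m_j$. Sending a sequence of numbers to the unique point of the corresponding nested balls defines a continuous bijection from $\prod_j\{1,\dots,m_j\}$ onto $E$. Let $\nu$ be the image of the uniform product measure; then $\nu(B)=\prod_{i<j}m_i^{-1}$ for $B\in\mathcal{B}_j$. Let $x\in\mathbb{R}^d$, $0<r<\eta$, and choose $j$ with $\rho_{j+1}\le r<\rho_j$. The balls of $\mathcal{B}_j$ that meet $B(x,r)$ are disjoint cubes of side $2\rho_j$ inside the cube $B(x,3\rho_j)$ of side $6\rho_j$, so there are at most $3^d$ of them. The product telescopes: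
\[
\nu(B(x,r))\le3^d\prod_{i<j}c_1^{-1}\Big(\frac{\rho_{i+1}}{\rho_i}\Big)^s=3^dc_1^{-j}\Big(\frac{\rho_j}\eta\Big)^s .
\]
We lose a factor $c_1^{-1}$ per block, while the scale shrinks by about $\lambda^{-N}$ per block. Precisely, $c_1^{-j}=(\lambda^{jN})^{\kappa_N}\le(\eta/\rho_j)^{\kappa_N}$ by the last inequality in \eqref{eq:scales}. Since $s-\kappa_N>0$ and $\rho_j\le\|A\|^N\rho_{j+1}\le\|A\|^Nr$,
\[
\nu(B(x,r))\le3^d(\rho_j/\eta)^{s-\kappa_N}\le3^d\big(\|A\|^N/\eta\big)^{s-\kappa_N}\,r^{\,s-\kappa_N}.
\]
The mass distribution principle gives $\dim_{\mathrm H}(\mathrm{BAD}(T,\mathcal{Y})\cap K\cap U)\ge s-\kappa_N$ for all large $N$. As $c_1$ does not depend on $N$, we have $\kappa_N\to0$. This proves Theorem~\ref{thm:dim}. \qed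

\section{Spectral radius at most one: proof of Theorem~\ref{thm:class}}\label{sec:class}

The implication (i)$\Rightarrow$(ii) is contained in Theorem~\ref{thm:dim}, and (ii)$\Rightarrow$(iii) holds because a set of dimension $d\ge1$ is nonempty. It remains to construct, for $\lambda\le1$, a sequence of points $\mathcal{Y}$ with $\mathrm{BAD}(T,\mathcal{Y})=\emptyset$.

A random target of length $L$ misses the $\varepsilon/2$-neighborhood of one given orbit segment with probability at most $(1-(\varepsilon/2)^d)^L$. Remark~\ref{rem:null} used this for one orbit at a time. To catch all orbits at once we need a union bound, and so we must show that the number of orbit segments of length $L$ that can be told apart at precision $\varepsilon/2$ grows at a smaller exponential rate. Nearby orbits separate for two reasons: stretching by $A^k$, which is polynomial when $\lambda\le1$, and cutting by discontinuities, which is polynomial per block by Lemmas~\ref{lem:signs} and~\ref{lem:local}.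

\begin{lemma}\label{lem:catch}
Let $\lambda\le1$ and $\varepsilon\in(0,1]$. There are $L\ge1$ and $w_0,\dots,w_{L-1}\in[0,1]^d$ such that every $x\in[0,1]^d$ satisfies $\|T^kx-w_k\|\le\varepsilon$ for some $0\le k<L$.
\end{lemma}

\begin{proof}
Let $g_N=C_AN^{d-1}\ge1$, so that $a_k\le g_N$ for $0\le k\le N$ by Lemma~\ref{lem:growth}(c). The quantity $P_N=(2Nd+1)^d(g_N+1)^d$ is a polynomial in $N$, so we can fix $N$ with
\[
P_N\big(1-(\varepsilon/2)^d\big)^N\le\tfrac12 .
\]
Let $\delta=\min(\delta_N,\varepsilon/(2g_N))$, and cover $[0,1]^d$ by finitely many, say $R$, nonempty subsets of diameter at most $\delta$.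

\emph{Counting.} We show by induction on $j\ge0$ that $[0,1]^d$ is covered by at most $RP_N^j$ nonempty subsets $E$ with
\[
\operatorname{diam}T^kE\le\varepsilon/2\quad(0\le k\le jN),\qquad\operatorname{diam}T^{jN}E\le\delta .
\]
For $j=0$ this holds since $\delta\le\varepsilon/2$. Let $E$ be a set of stage $j$, and let $z$ be given by Lemma~\ref{lem:local} for the set $T^{jN}E$. Split $E$ according to the sign vector of the $Nd$ affine functions $y'\mapsto e_i^TA^k(y'-z)$, $i\le d$, $1\le k\le N$, at the point $y'=T^{jN}y$. By Lemma~\ref{lem:signs} there are at most $(2Nd+1)^d$ parts $E'$. For each of them $T^{jN}E'$ is $N$-affine, so for $0\le k\le N$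
\[
\operatorname{diam}T^{jN+k}E'\le a_k\operatorname{diam}T^{jN}E'\le g_N\delta\le\varepsilon/2 .
\]
In particular $T^{(j+1)N}E'$ lies in a cube of side $g_N\delta$, hence in a union of $\lceil g_N\rceil^d\le(g_N+1)^d$ cubes of side $\delta$. Split $E'$ into the sets of points $y$ with $T^{(j+1)N}y$ in a given one of these cubes, and discard empty sets. Each $E$ yields at most $P_N$ sets with the properties required at stage $j+1$.

\emph{Choice of the targets.} Fix $j\ge1$ with $R2^{-j}<1$, put $L=jN$, and choose a point $x_E\in E$ for each set $E$ of stage $j$. Let $w_0,\dots,w_{L-1}$ be independent and uniformly distributed in $[0,1]^d$. By \eqref{eq:vol}, $\|T^kx_E-w_k\|\le\varepsilon/2$ has probability at least $(\varepsilon/2)^d$. So the probability that some $E$ satisfies $\|T^kx_E-w_k\|>\varepsilon/2$ for all $k<L$ is at most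
\[
RP_N^j\big(1-(\varepsilon/2)^d\big)^{jN}\le R2^{-j}<1 .
\]
Hence for some choice of $w_0,\dots,w_{L-1}$ every $E$ has a time $k<L$ with $\|T^kx_E-w_k\|\le\varepsilon/2$. For $x\in E$ and this $k$ we get $\|T^kx-w_k\|\le\operatorname{diam}T^kE+\varepsilon/2\le\varepsilon$.
\end{proof}

To finish the proof of Theorem~\ref{thm:class}, concatenate these finite sequences. For $m\ge1$ let $L_m$ and $w^{(m)}_0,\dots,w^{(m)}_{L_m-1}$ be given by Lemma~\ref{lem:catch} with $\varepsilon=1/m$. Put $n_m=1+\sum_{l<m}L_l$ and $y_{n_m+k}=w^{(m)}_k$ for $0\le k<L_m$; this defines $y_n$ for all $n\ge1$. Given $x\in[0,1]^d$, the lemma applied to the point $T^{n_m}x$ yields $n\in[n_m,n_{m+1})$ with $\|T^nx-y_n\|\le1/m$. Since $n_m\to\infty$, we get $\liminf_n\|T^nx-y_n\|=0$. Thus $\mathrm{BAD}(T,\mathcal{Y})=\emptyset$. \qed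

\section{Winning sets: proof of Theorem~\ref{thm:haw}}\label{sec:games}

\subsection*{Three games}
The games are played in $\mathbb{R}^d$ with the Euclidean norm. The balls $B_i$ below are closed Euclidean balls, $r_i$ is the radius of $B_i$, and $H^{[\theta]}$ is the set of points at Euclidean distance at most $\theta$ from the hyperplane $H$. Let $S\subseteq\mathbb{R}^d$. In each game Bob starts with an arbitrary ball $B_0$, and Alice and Bob alternate.

\emph{Schmidt's game}, $\alpha,\beta\in(0,1)$. After $B_i$, Alice chooses a ball $B_i'\subseteq B_i$ of radius $\alpha r_i$, and Bob chooses $B_{i+1}\subseteq B_i'$ of radius $\alpha\beta r_i$. The set $S$ is \emph{$\alpha$-winning} if for every $\beta\in(0,1)$ Alice has a strategy ensuring that the point of $\bigcap_iB_i$ lies in $S$.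

\emph{The hyperplane absolute game}, $\beta\in(0,\frac13)$. After $B_i$, Alice chooses one neighborhood $H_i^{[\theta_i]}$ with $\theta_i\le\beta r_i$, and Bob chooses $B_{i+1}\subseteq B_i\setminus H_i^{[\theta_i]}$ with $r_{i+1}\ge\beta r_i$. The set $S$ is \emph{hyperplane absolute winning} (HAW) if for every $\beta\in(0,\frac13)$ Alice has a strategy ensuring that $\bigcap_iB_i$ meets $S$.

\emph{The hyperplane potential game}, $\beta\in(0,1)$, $\omega>0$. After $B_i$, Alice chooses (``deletes'') countably many neighborhoods $H_{i,k}^{[\theta_{i,k}]}$ with $\sum_k\theta_{i,k}^\omega\le(\beta r_i)^\omega$, and Bob chooses $B_{i+1}\subseteq B_i$ with $r_{i+1}\ge\beta r_i$. Alice wins if $\bigcap_iB_i$ meets $S\cup\bigcup_{i,k}H_{i,k}^{[\theta_{i,k}]}$. The set $S$ is \emph{hyperplane potential winning} if Alice has a winning strategy for all $\beta\in(0,1)$ and $\omega>0$.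

We use the following results.
\begin{enumerate}
\item[(G1)] A set is hyperplane potential winning if and only if it is HAW \cite[Appendix C]{FSU}; this is also stated in \cite{AGK}.
\item[(G2)] HAW sets are $\alpha$-winning for all $\alpha<1/2$ \cite{BFKRW}.
\item[(G3)] For fixed $\alpha$, countable intersections of $\alpha$-winning sets are $\alpha$-winning, and an $\alpha$-winning set has Hausdorff dimension $d$ in every nonempty open set \cite{Schmidt}.
\end{enumerate}
In the absolute game Alice removes one hyperplane per turn, whereas Lemma~\ref{lem:block} produces $Q_N$ hyperplanes at once. The potential game lets her delete all of them in one turn, provided that the neighborhoods are thin, and ours are exponentially thin in $N$.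

\subsection*{The strategy}
Let $\lambda>1$ and $S=\mathrm{BAD}(T,\mathcal{Y})\cup(\mathbb{R}^d\setminus[0,1]^d)$. By (G1) it suffices to win the potential game for given $\beta\in(0,1)$ and $\omega>0$. Since $Q_N$ is a polynomial in $N$, we can fix $N$ with
\begin{equation}\label{eq:Ngame}
3\,Q_N^{1/\omega}c_0^{-1}\lambda^{-N}\le\beta^2 .
\end{equation}
After $B_0$ is played, put $\eta=\min(r_0,\delta_N/2)$ and $\rho_j=\eta/a_{jN}$. By \eqref{eq:scales} and \eqref{eq:Ngame}, $\rho_{j+1}\le\beta^2\rho_j/3<\beta\rho_j$. Bob controls the radii, so Alice waits until they reach her scales: let $\tau_j$ be the first $i$ with $r_i\le\rho_j$, if there is one. Then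
\begin{equation}\label{eq:tau}
\beta\rho_j\le r_{\tau_j}\le\rho_j .
\end{equation}
Indeed, if $\tau_j\ge1$, then $r_{\tau_j}\ge\beta r_{\tau_j-1}>\beta\rho_j$; if $\tau_j=0$, then $r_0\le\rho_j\le\eta\le r_0$, so $r_0=\rho_j$. Since $\rho_{j+1}<\beta\rho_j\le r_{\tau_j}$, we have $\tau_{j+1}>\tau_j$. Thus each turn $i$ equals $\tau_j$ for at most one $j$, and Alice sees from $r_0,\dots,r_i$ whether it does.

Alice deletes nothing except possibly at the turns $\tau_j$. At turn $\tau_j$ let $G_j=B_{\tau_j}\cap[0,1]^d$. If $G_j$ is empty or not $jN$-affine, she deletes nothing. Otherwise, a Euclidean ball lies in the maximum-norm ball with the same center and radius, so $a_{jN}\operatorname{diam}G_j\le2a_{jN}\rho_j=2\eta\le\delta_N$ in the maximum norm, and Lemma~\ref{lem:block} with $n=jN$ gives a family $\mathcal{H}_j$. She deletes $H^{[3\rho_{j+1}]}$ for all $H\in\mathcal{H}_j$. This is legal: by \eqref{eq:scales}, \eqref{eq:Ngame} and \eqref{eq:tau},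
\[
Q_N(3\rho_{j+1})^\omega\le\big(3Q_N^{1/\omega}c_0^{-1}\lambda^{-N}\rho_j\big)^\omega\le(\beta^2\rho_j)^\omega\le(\beta r_{\tau_j})^\omega .
\]

\subsection*{The strategy wins}
The radii $r_i$ are nonincreasing. Suppose first that their limit $r_\infty$ is positive. The centers $x_i$ satisfy $|x_i-x_{i'}|\le r_i-r_{i'}$ for $i<i'$ in the Euclidean norm, so they converge, and the ball of radius $r_\infty$ around the limit lies in every $B_i$. The set $S$ is dense in $\mathbb{R}^d$, because by Theorem~\ref{thm:dim} and Example~\ref{ex:leb} the set $\mathrm{BAD}(T,\mathcal{Y})$ meets every open set that meets $[0,1]^d$. So $\bigcap_iB_i$ meets $S$.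

Now suppose $r_i\to0$. Then all $\tau_j$ are defined and $\bigcap_iB_i=\{x_\infty\}$. Alice wins if $x_\infty\notin[0,1]^d$ or if $x_\infty$ lies in a deleted neighborhood, so assume neither. Then $x_\infty\in G_j$ for all $j$. We show by induction that $G_j$ is $jN$-affine. This is trivial for $j=0$. If it holds for $j$, then Alice made her deletion at turn $\tau_j$, so $x_\infty$ has Euclidean distance greater than $3\rho_{j+1}$ from each $H\in\mathcal{H}_j$. The ball $B_{\tau_{j+1}}$ contains $x_\infty$ and has Euclidean diameter at most $2\rho_{j+1}$, so it meets no $H\in\mathcal{H}_j$. Lemma~\ref{lem:block}(a), applied to the convex set $F=G_{j+1}\subseteq G_j$, shows that $G_{j+1}$ is $(j+1)N$-affine. A distance in the maximum norm is at least $d^{-1/2}$ times the Euclidean distance. So Lemma~\ref{lem:block}(b) for the same $F$ and \eqref{eq:eps} give, for $jN<k\le(j+1)N$,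
\[
\operatorname{dist}(T^kx_\infty,Y_k)\ge a_k\cdot3d^{-1/2}\rho_{j+1}\ge3d^{-1/2}\eta\|A\|^{-N}.
\]
The bound does not depend on $j$, so $x_\infty\in\mathrm{BAD}(T,\mathcal{Y})$ and Alice wins. Hence $S$ is hyperplane potential winning, and it is HAW by (G1).

\subsection*{Countable intersections}
Let $S_l=\mathrm{BAD}(T_l,\mathcal{Y}^{(l)})\cup(\mathbb{R}^d\setminus[0,1]^d)$, and fix $\alpha\in(0,\frac12)$. Each $S_l$ is HAW, hence $\alpha$-winning by (G2). By (G3), $\bigcap_lS_l$ is $\alpha$-winning and $\dim_{\mathrm H}(U\cap\bigcap_lS_l)=d$ for every nonempty open $U$. If $U\subset[0,1]^d$, then $U\cap\bigcap_lS_l=U\cap\bigcap_l\mathrm{BAD}(T_l,\mathcal{Y}^{(l)})$. This completes the proof of Theorem~\ref{thm:haw}. \qed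

\begin{thebibliography}{9}

\bibitem{AGK}
An, Guan, Kleinbock,
\emph{Bounded orbits of diagonalizable flows on $SL_3(\mathbb{R})/SL_3(\mathbb{Z})$},
IMRN 2015.

\bibitem{BFKRW}
Broderick, Fishman, Kleinbock, Reich, Weiss,
\emph{The set of badly approximable vectors is strongly $C^1$ incompressible},
Math. Proc. Cambridge Philos. Soc. 153 (2012).

\bibitem{FSU}
Fishman, Simmons, Urba\'nski,
\emph{Diophantine approximation and the geometry of limit sets in Gromov hyperbolic metric spaces},
Mem. AMS 254 (2018), no.~1215.

\bibitem{HLWY}
Junjie Huang, Bing Li, Bo Wang, Na Yuan,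
\emph{A winning approach to the intersections of twisted non-recurrent sets with fractals},
arXiv:2512.07686 (2025).

\bibitem{Schmidt}
Schmidt,
\emph{On badly approximable numbers and certain games},
Trans. AMS 123 (1966).

\end{thebibliography}
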